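\title{The conjugacy problem in finitely generated closed subgroups of Thompson's group $F$}

\begin{abstract}
A subgroup $H$ of R.~Thompson's group $F$ is closed if it contains every element of $F$ that agrees, on each interval of some finite dyadic subdivision of $[0,1]$, with an element of $H$. We prove that the closure of every finitely generated subgroup of $F$ has decidable membership problem, decidable conjugacy problem, and decidable orbit problem on finite tuples of dyadic points. In particular, $F$ has no closed finitely generated subgroup with undecidable conjugacy problem. The proof labels the relevant part of the binary tree by a finite automaton, reduces conjugacy to the problem of moving one pair of points to another, and solves that problem by showing that certain common fixed points are rational and computable.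
\end{abstract}

\section{Introduction}\label{sec:intro}

Call a number \emph{dyadic} if it lies in $\mathbb Z[\frac12]\cap[0,1]$. Thompson's group $F$ is the group of all piecewise-linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all of them dyadic, and with all slopes integer powers of $2$. Its elements are increasing, fix $0$ and $1$, and map dyadic points to dyadic points. We compose from right to left: $(fg)(x)=f(g(x))$.

Let $H$ be a subgroup of $F$. An element $f\in F$ is \emph{piecewise-$H$} if there are dyadic points $0=d_0<d_1<\dots<d_m=1$ such that on each $[d_{i-1},d_i]$ the map $f$ coincides with some element of $H$. The piecewise-$H$ functions form a subgroup $\mathrm{Cl}(H)$, the \emph{closure} of $H$ (to subdivide for a product $gf$, use the division points of $f$ together with the preimages under $f$ of those of $g$), and $H$ is \emph{closed} if $\mathrm{Cl}(H)=H$. The closure collects everything that can be assembled from pieces of elements of $H$. For instance, let $a\ne1$ be the identity on $[\frac12,1]$ and $b\neq1$ the identity on $[0,\frac12]$. Then $a$ equals $ab$ on $[0,\frac12]$ and the identity on $[\frac12,1]$,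 so $a\in\mathrm{Cl}(\langle ab\rangle)$, while $a\notin\langle ab\rangle$. On the other hand, the stabilizer in $F$ of any point of $[0,1]$ is closed.

The \emph{conjugacy problem in $H$} asks for an algorithm that, given two elements of $H$ presented as elements of $F$ (say, as words in a fixed finite generating set of $F$), decides whether they are conjugate by an element of $H$. When $H$ is finitely generated, this is equivalent to the usual formulation with words in a finite generating set of $H$. It is known that $F$ has a closed subgroup with undecidable conjugacy problem and decidable membership problem. The known construction starts from a group $G$ with undecidable word problem, and it yields a subgroup that is not finitely generated when $G$ is torsion-free. This leads to the following question, which comes from Golan and Sapir~\cite{GS}.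

\begin{quote}
Does $F$ have a closed finitely generated subgroup with undecidable conjugacy problem?
\end{quote}

The answer is no.

\begin{theorem}\label{thm:conj}
Let $K\le F$ be finitely generated and $H=\mathrm{Cl}(K)$. Then membership in $H$ is decidable, and there is an algorithm which, given $a,b\in H$, decides whether $a$ and $b$ are conjugate in $H$. In particular, every closed finitely generated subgroup of $F$ has decidable conjugacy problem.
\end{theorem}

\begin{theorem}\label{thm:tuples}
Let $K\le F$ be finitely generated and $H=\mathrm{Cl}(K)$. It is decidable, given dyadic $0<p_1<\dots<p_n<1$ and $0<q_1<\dots<q_n<1$, whether some $h\in H$ satisfies $h(p_i)=q_i$ for all $i$.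
\end{theorem}

The last sentence of Theorem~\ref{thm:conj} is the case $K=H$. By the example mentioned above, finite generation cannot be dropped from Theorem~\ref{thm:conj}. The algorithms are non-uniform: for each $H$ we prove that an algorithm exists which uses a finite amount of correct information about $H$, recorded below as (D1), (D2) and (D3). This is what decidability for a fixed group means; we do not claim that this information can be computed from generators of $K$.

Here is the plan, which also shows where one might expect undecidability to enter. Because $K$ is finitely generated, only finitely many local types of dyadic intervals matter for $H$, and they are computed by a finite automaton; this decides membership (Section~\ref{sec:labels}). Because $H$ is closed, a conjugator from $a$ to $b$ can be assembled piece by piece between the dyadic points where $a$ changes from fixing to moving (Section~\ref{sec:conj}). On a piece where $a$ moves points, the equation $ha=bh$ is so rigid that only finitely many candidates for $h$ have to be tested. On a piece $[p,q]$ where $a$ is the identity there is no rigidity at all, and one must decide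 whether some $h\in H$ maps the pair $(p,q)$ to a given pair $(p',q')$. In terms of the automaton this asks whether two words can be rewritten to a common word, with no evident bound on the number of steps (Remark~\ref{rem:words}), and at first sight this favors the answer yes to the question above. What makes the pair problem decidable is the order of the interval. After moving $p$ to $p'=t$, the question concerns an orbit of the group $G_t$ of elements of $H$ that are trivial on $[0,t]$, and such an orbit is determined by the first common fixed point $y$ of $G_t$ to the right of $q$ and the slopes of $G_t$ at $y$ (Section~\ref{sec:Gt}). The heart of the paper is the proof that $y$ is rational (Section~\ref{sec:rational}); once this is known, $y$ and the slopes can be computed by walking along the interval from $q$ to $t$ (Section~\ref{sec:compute}).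

\section{Nodes, gluing and cutting}\label{sec:prelim}

\subsection*{Nodes and tree pairs}
A \emph{node} is an interval $[m2^{-n},(m+1)2^{-n}]\subseteq[0,1]$ with integers $m,n\ge0$. Its two halves are its \emph{children}, and the nodes form the infinite binary tree with root $[0,1]$; \emph{ancestor} means containing node. Two nodes are nested or have disjoint interiors. In examples we name a node by the binary word that leads to it from the root, with $0$ for left and $1$ for right; thus $01=[\frac14,\frac12]$.

A \emph{tree} is a finite set of nodes that contains the root, contains the ancestors of its elements, and contains either both children of each of its elements (the \emph{inner} vertices) or neither (the \emph{leaves}). The leaves partition $[0,1]$. Conversely, every partition of $[0,1]$ into finitely many nodes is the set of leaves of a tree, whose inner vertices are the proper ancestors of these nodes. A union of finitely many trees is a tree, and if $S\subseteq T$ are trees, then every endpoint of a leaf of $S$ is an endpoint of a leaf of $T$.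

For a dyadic $p\in(0,1)$, write $p=l2^{-n}$ with $l$ odd and let $m(p)$ be the node of length $2^{-n+1}$ with midpoint $p$. A node with endpoint $p$ has length at most $2^{-n}$, so it lies in a child of $m(p)$; a node with $p$ in its interior has length at least $2^{-n+1}$, so it contains $m(p)$.

\begin{lemma}\label{lem:small}
Let $d<d'$ and $e<e'$ be dyadic, and let $q\colon[d,d']\to[e,e']$ be an increasing piecewise-linear homeomorphism with finitely many breakpoints, all dyadic, and with slopes powers of $2$. One can compute $n_0$ such that $q$ maps every node of length at most $2^{-n_0}$ contained in $[d,d']$ affinely onto a node.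
\end{lemma}

\begin{proof}
On each linear piece $q(x)=2^kx+c$. Going from left to right, starting from $q(d)=e$, we see that each $c$ lies in $\mathbb Z[\frac12]$. Choose $n_0$ so that $d$, $d'$ and the breakpoints lie in $2^{-n_0}\mathbb Z$ and each $c$ lies in the corresponding $2^{k-n_0}\mathbb Z$. A node of length $2^{-n}$ with $n\ge n_0$ has no breakpoint in its interior, and its image is an interval of length $2^{k-n}$ in $[0,1]$ whose endpoints lie in $2^{k-n}\mathbb Z$.
\end{proof}

In particular every $f\in F$ has a \emph{tree pair}: trees $T,T'$ such that $f$ maps the leaves of $T$ affinely, in order, onto the leaves of $T'$. In algorithms, an element of $F$ is handled as the finite list of its breakpoints and slopes, which is computable from a word; it can be evaluated at rational points, and all comparisons will be between rational numbers.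

\subsection*{Gluing}
From now on $K\le F$ is finitely generated and $H=\mathrm{Cl}(K)$. Subdividing further shows that a piecewise-$H$ function is piecewise-$K$, so $H$ is closed. We use closedness only in the following form.

\begin{lemma}[Gluing]\label{lem:glue}
Let $0=d_0<\dots<d_m=1$ be dyadic and let $h_1,\dots,h_m\in H$ satisfy $h_i(d_i)=h_{i+1}(d_i)$ for $0<i<m$. Then the map equal to $h_i$ on $[d_{i-1},d_i]$ for each $i$ lies in $H$.
\end{lemma}

\begin{proof}
The map is continuous and increasing, fixes $0$ and $1$, and has dyadic breakpoints and slopes powers of $2$. So it lies in $F$, and it is piecewise-$H$.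
\end{proof}

If $g\in H$ fixes a dyadic point $d$, then \emph{cutting $g$ at $d$} means passing to the map that is the identity on $[0,d]$ and $g$ on $[d,1]$. It lies in $H$ by Lemma~\ref{lem:glue}, and so does the map that is $g$ on $[0,d]$ and the identity on $[d,1]$.

\subsection*{Slopes at fixed points}
If $g\in F$ fixes $v$, put $\chi_v^\pm(g)=\log_2g'(v^\pm)\in\mathbb Z$, where only $\chi^+_0$ and $\chi^-_1$ are defined at the ends. By the chain rule these are homomorphisms from the stabilizer of $v$ to $\mathbb Z$, and $\chi^\pm_{h(v)}(hgh^{-1})=\chi^\pm_v(g)$ for $h\in F$. If $v$ is not dyadic, then $g$ is affine near $v$, and we write $\chi_v=\chi_v^+=\chi_v^-$. For a subgroup $G$ fixing $v$ we write $\chi_v(G)=0$ when the image is the trivial group. We use four facts.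
\begin{itemize}
\item[(S1)] $\chi_v^\pm(g)=0$ if and only if $g$ is the identity on a one-sided neighborhood of $v$. For non-dyadic $v$, $\chi_v(g)=0$ if and only if $g$ is the identity near $v$; then $g$ fixes dyadic points arbitrarily close to $v$ on both sides.
\item[(S2)] If $v$ is not dyadic and $\chi_v(g)\ne0$, then $v$ is rational, being the solution of $v=2^kv+c$ with $k\neq0$ and $c\in\mathbb Z[\frac12]$.
\item[(S3)] If $l\ne0$, then $g^l(v)=v$ implies $g(v)=v$: otherwise the sequence $g^i(v)$ is strictly monotone.
\item[(S4)] $\mathrm{Fix}(g)$ is a finite union of points and closed intervals with rational endpoints, computed by solving $x=2^kx+c$ on each linear piece.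
\end{itemize}

One cannot cut at a non-dyadic fixed point, and this is the source of most of the difficulty below. One can do so when the slope there is trivial.

\begin{lemma}[Cutting]\label{lem:cut}
Let $g\in H$ fix $v$, let $d_0<v$ be dyadic, and assume that $v$ is dyadic or that $\chi_v(g)=0$. Then some $g'\in H$ is the identity on $[0,d_0]$ and agrees with $g$ on $[v,1]$.
\end{lemma}

\begin{proof}
If $v$ is dyadic, cut $g$ at $v$. Otherwise, by (S1), cut $g$ at a dyadic $d\in(d_0,v)$ such that $g$ is the identity on $[d,v]$.
\end{proof}

\section{A finite labeling of the tree}\label{sec:labels}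

For nodes $u,w$ write $u\sim w$ if some $h\in H$ maps $u$ affinely onto $w$. This is an equivalence relation, and if $u\sim w$, then the left children of $u$ and $w$ are equivalent, and so are the right children. There may be infinitely many classes, for instance when $H$ is trivial. The remedy is to stop descending at a node below which $H$ never breaks.

Fix a tree pair for each of finitely many generators of $K$. Let $\mathcal N$ be the finite set consisting of the root and all vertices of these trees, and call an element of $\mathcal N$ \emph{inner} if it is an inner vertex of one of them. A class of $\sim$ that meets $\mathcal N$ is \emph{nonterminal} if it contains an inner element of $\mathcal N$, and \emph{terminal} otherwise. Define the \emph{visible} nodes inductively: the root is visible, and the children of a visible node of nonterminal class are visible. Every visible node is equivalent to an element of $\mathcal N$: if $v\sim u$ with $u\in\mathcal N$ inner, then the children of $v$ are equivalent to the children of $u$, which lie in $\mathcal N$. So each visible node $v$ is terminal or nonterminal, and its class $\lambda(v)$, called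 its \emph{label}, lies in a finite set $\Lambda$. This finiteness is where finite generation of $K$ enters the paper.

The label of $v$ determines whether $v$ is terminal and, if it is not, the labels of its children. Our first piece of finite information is
\begin{itemize}
\item[(D1)] the set $\Lambda$, the label of the root, the set of terminal labels, and for each nonterminal label the labels of the two children.
\end{itemize}
Descending from the root, (D1) decides whether a given node is visible and computes its label. By construction, proper ancestors of visible nodes are visible and nonterminal; hence distinct terminal visible nodes have disjoint interiors.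

\begin{example}\label{ex:phi}
Let $\varphi$ map the nodes $00,01,1$ affinely onto $0,10,11$, and let $K=\langle\varphi\rangle$. Since $\varphi(x)>x$ on $(0,1)$, two different powers of $\varphi$ never agree at a point of $(0,1)$, so no nontrivial gluing is possible and $H=K$. Here $\mathcal N$ consists of the root and $0,1,00,01,10,11$, and the inner elements are the root, $0$ and $1$. We have $00\sim0$, $11\sim1$ and $01\sim10$. As $H$ fixes $0$ and $1$, the root and the nodes $0$, $1$, $01$ lie in four different classes $E,L,R,M$, of which only $M$ is terminal. The children rules are $E\to LR$, $L\to LM$, $R\to MR$; see Figure~\ref{fig:phi}. The terminal visible nodes $\dots,001,01,10,110,\dots$ cover $(0,1)$, and $\varphi$ maps each affinely onto the next.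
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1,yscale=0.85]
\node (e) at (0,0) {$E$};
\node (a) at (-2.4,-1) {$L$}; \node (b) at (2.4,-1) {$R$};
\node (aa) at (-3.6,-2) {$L$}; \node[draw] (ab) at (-1.2,-2) {$M$};
\node[draw] (ba) at (1.2,-2) {$M$}; \node (bb) at (3.6,-2) {$R$};
\node (aaa) at (-4.3,-3) {$L$}; \node[draw] (aab) at (-2.9,-3) {$M$};
\node[draw] (bba) at (2.9,-3) {$M$}; \node (bbb) at (4.3,-3) {$R$};
\draw (e)--(a) (e)--(b) (a)--(aa) (a)--(ab) (b)--(ba) (b)--(bb)
      (aa)--(aaa) (aa)--(aab) (bb)--(bba) (bb)--(bbb);
\draw[dotted] (aaa)--(-4.7,-3.8) (aaa)--(-3.9,-3.8) (bbb)--(4.7,-3.8) (bbb)--(3.9,-3.8);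
\end{tikzpicture}
\caption{The visible nodes and their labels for the cyclic group generated by the map $\varphi$ that sends $00,01,1$ affinely onto $0,10,11$. Boxed nodes are terminal: no node below them is visible, and every element of the group is affine on them.}\label{fig:phi}
\end{figure}

A \emph{visible tree} is a tree whose inner vertices are visible and nonterminal; all its vertices are then visible. Unions of visible trees are visible trees. For a visible node $v$, the tree $T(v)$ whose inner vertices are the proper ancestors of $v$ is a visible tree with leaf $v$.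

Let $O$ be the set of endpoints in $(0,1)$ of visible nodes, and $\overline O=O\cup\{0,1\}$. In Example~\ref{ex:phi}, $O=\{2^{-n},1-2^{-n}:n\ge1\}$.

\begin{lemma}\label{lem:O}
\begin{itemize}
\item[(a)] A dyadic $p\in(0,1)$ lies in $O$ if and only if $m(p)$ is visible and nonterminal. In particular, membership in $O$ is decidable.
\item[(b)] A dyadic $p\in(0,1)$ lies outside $O$ if and only if it is interior to a terminal visible node. This node $\tau(p)$ is unique and computable.
\item[(c)] If $O$ accumulates at a non-dyadic $\xi$, then all nodes containing $\xi$ are visible and nonterminal. If $O$ accumulates from the right at a dyadic $\xi\in(0,1)$, then infinitely many visible nodes have left endpoint $\xi$.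
\item[(d)] Finitely many given points of $\overline O$ are leaf endpoints of a computable visible tree. Hence for $p<q$ in $\overline O$ the interval $[p,q]$ has a computable partition into finitely many visible nodes.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If a visible node has endpoint $p$, then $m(p)$ is a proper ancestor of it, hence visible and nonterminal. Conversely, the children of a visible nonterminal $m(p)$ are visible and have endpoint $p$.

(b) The nodes with $p$ in their interior are $m(p)$ and its ancestors. If $p\in O$, they are all visible and nonterminal by (a). If $p\notin O$, take the largest among them that is not both visible and nonterminal; it is the root or a child of a visible nonterminal node, so it is visible, hence terminal. Uniqueness holds because terminal visible nodes have disjoint interiors.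

(c) By (b), the interior of a terminal visible node misses $O$. Let $\xi$ be non-dyadic. If some node containing $\xi$ is not both visible and nonterminal, then the largest such node is terminal visible and has $\xi$ in its interior, so $O$ does not accumulate at $\xi$. Let $\xi$ be dyadic. It is not interior to a terminal visible node, so $\xi\in O$, and the right child of $m(\xi)$ is visible with left endpoint $\xi$. A visible node with left endpoint $\xi$ has points of $O$ in its interior, so it is nonterminal and its left child is again visible with left endpoint $\xi$.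

(d) For $p\in O$ take $T(w)$ for a child $w$ of $m(p)$, and form the union of these trees. The leaves between $p$ and $q$ partition $[p,q]$.
\end{proof}

The next lemma says that all of $H$, not only the generators of $K$, lives on the visible part of the tree. A \emph{visible pair} for $f$ is a tree pair for $f$ consisting of visible trees.

\begin{lemma}\label{lem:pairs}
Every $f\in H$ has a visible pair $(T,T')$, and $T$ can be chosen to contain any given visible tree. Consequently $f(O)=O$, the breakpoints of $f$ lie in $O$, and $f$ maps every terminal visible node affinely onto a terminal visible node.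
\end{lemma}

\begin{proof}
\emph{Enlarging.} Let $(T,T')$ be a visible pair for $f\in H$. Corresponding leaves are visible and equivalent, so both are terminal or both are nonterminal; in the second case, adding the children of both gives another visible pair. If $S$ is a visible tree, then $T\cup S$ is obtained from $T$ by successively splitting leaves that are inner in $S$, hence nonterminal. So $T$ can be enlarged to $T\cup S$, and symmetrically $T'$ can be enlarged to $T'\cup S$.

\emph{Consequences.} Let $f$ have a visible pair. If $\tau$ is terminal visible, enlarge $T$ to contain $T(\tau)$; then $\tau$ is a vertex of $T$ and not an inner one, so it is a leaf, and $f$ maps it affinely onto an equivalent leaf of $T'$, which is terminal. If $p\in O$, enlarge $T$ so that $p$ is a leaf endpoint; then $f(p)$ is a leaf endpoint of $T'$, so $f(p)\in O$. The same applies to $f^{-1}$, which has the visible pair $(T',T)$. Breakpoints of $f$ are leaf endpoints of $T$.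

\emph{Elements of $K$.} The fixed tree pairs of the generators are visible: descending from the root, each inner vertex is visible, and it is nonterminal by definition. If $(T,T')$ is a visible pair for $f$ and $(S,S')$ one for $g$, enlarge both $T'$ and $S$ to $T'\cup S$ to get a visible pair for $gf$. So the lemma holds for all elements of $K$.

\emph{Elements of $\mathrm{Cl}(K)$.} Let $f$ equal $k_i\in K$ on $[d_{i-1},d_i]$, $1\le i\le m$. The division points need not lie in $\overline O$, and we first move them there. A division point outside $\overline O$ is interior to a terminal visible node $\tau$; let $d_i,\dots,d_j$ be all the division points interior to $\tau$. For $i\le l\le j$, both $k_l$ and $k_{l+1}$ map $\tau$ affinely onto a terminal visible node with $f(d_l)$ in its interior. These two nodes coincide, so $k_l=k_{l+1}$ on $\tau$. Hence $f=k_i$ on $[d_{i-1},r]$ and $f=k_{j+1}$ on $[r,d_{j+1}]$, where $r\in\overline O$ is the right endpoint of $\tau$, and $d_i,\dots,d_j$ can be replaced by the single point $r$. After finitely many such steps all $d_i$ lie in $\overline O$. Let $S$ be a visible tree that contains the given one and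 has all $d_i$ as leaf endpoints. Choose visible pairs for $k_1,\dots,k_m$ and enlarge their first trees to the union $T$ of all of them and $S$. Each leaf of $T$ lies in some $[d_{i-1},d_i]$, so $f$ maps it affinely onto a visible node. These images partition $[0,1]$, so they are the leaves of a tree $T'$, whose inner vertices are proper ancestors of visible nodes. Thus $(T,T')$ is a visible pair for $f$.
\end{proof}

If $p,q\in O$ and $\lambda(m(p))=\lambda(m(q))$, then an element of $H$ maps $m(p)$ affinely onto $m(q)$, hence $p$ to $q$. So $O$ is a finite union of $H$-orbits, and we record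
\begin{itemize}
\item[(D2)] for each two nonterminal labels, whether the midpoints of visible nodes with these labels lie in the same $H$-orbit.
\end{itemize}
With (D2) it is decidable, given $p,q\in O$, whether $q\in Hp$.

\begin{lemma}\label{lem:member}
Let $d<d'$ lie in $\overline O$ and let $q\colon[d,d']\to[e,e']$ be as in Lemma~\ref{lem:small}. It is decidable whether $q$ is the restriction of an element of $H$. In particular, membership in $H$ is decidable, and the elements of $H$ can be enumerated.
\end{lemma}

\begin{proof}
Compute $n_0$ as in Lemma~\ref{lem:small}. Partition $[d,d']$ into visible nodes by Lemma~\ref{lem:O}(d) and split nonterminal nodes until each node is terminal or has length at most $2^{-n_0}$; call the result $v_1,\dots,v_N$, from left to right. We claim that $q$ extends to an element of $H$ if and only if, for each $i$, the map $q$ is affine on $v_i$, the image $q(v_i)$ is a visible node, and $\lambda(q(v_i))=\lambda(v_i)$. These conditions are decidable by (D1).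

If they hold, choose $h_i\in H$ mapping $v_i$ affinely onto $q(v_i)$; then $h_i=q$ on $v_i$. Glue the $h_i$, using $h_1$ also on $[0,d]$ and $h_N$ also on $[d',1]$.

Conversely, let $h\in H$ extend $q$, and take a visible pair $(T,T')$ for $h$ with $T\supseteq T(v_1)\cup\dots\cup T(v_N)$. If $v_i$ is terminal, Lemma~\ref{lem:pairs} says that $h$ maps it affinely onto a visible node. Otherwise $v_i$ is short, so $h$ maps it affinely onto a node $w$; a leaf of $T$ inside the vertex $v_i$ is mapped onto a visible node inside $w$, so $w$ is visible. In both cases $h$ witnesses $v_i\sim q(v_i)$.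

For membership take $[d,d']=[e,e']=[0,1]$; to enumerate $H$, enumerate $F$ and test.
\end{proof}

Since $H$ can be enumerated, an element of $H$ with a decidable property can be found by search whenever it is known to exist.

\section{From conjugacy to pairs of points}\label{sec:conj}

For points $p\le q$ and $p'\le q'$ write $(p,q)\approx(p',q')$ if some $h\in H$ satisfies $h(p)=p'$ and $h(q)=q'$; this is an equivalence relation. The following proposition is proved in Section~\ref{sec:compute}.

\begin{proposition}\label{prop:pair}
It is decidable, given $p<q$ and $p'<q'$ in $\overline O$, whether $(p,q)\approx(p',q')$.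
\end{proposition}

In this section we deduce Theorem~\ref{thm:conj} from it. A conjugator can be glued only at dyadic points, so we cut $[0,1]$ at the dyadic points that every conjugator must respect. For $a\in H$ let $D(a)$ consist of $0$, $1$ and the dyadic boundary points of $\mathrm{Fix}(a)$; it is finite and computable by (S4). The intervals between consecutive points of $D(a)$ are the \emph{pieces} of $a$; each is mapped onto itself by $a$.

\begin{lemma}\label{lem:pieces}
Let $a\in H$. Then $D(a)\subseteq\overline O$. On each piece $[d,d']$, either $a$ is the identity (\emph{identity piece}), or $a$ has finitely many fixed points, those in $(d,d')$ are non-dyadic, and all one-sided slopes of $a|_{[d,d']}$ at fixed points differ from $1$ (\emph{active piece}).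
\end{lemma}

\begin{proof}
Let $p\in(0,1)\setminus O$ be a dyadic fixed point of $a$. By Lemma~\ref{lem:pairs}, $a$ maps $\tau(p)$ affinely onto a terminal visible node with $p$ in its interior, that is, onto $\tau(p)$. So $a$ is the identity on $\tau(p)$, and $p\notin D(a)$.

Suppose that $a$ fixes a dyadic $p\in(d,d')$. As $p\notin D(a)$, it is interior to a component $[u,w]$ of $\mathrm{Fix}(a)$. Each of $u,w$ is $0$, $1$, or a point where the slope changes from $1$ to another value, that is, a breakpoint; so $u,w\in D(a)$ and $[u,w]\supseteq[d,d']$. If there is no such $p$, then $\mathrm{Fix}(a)\cap[d,d']$ contains no interval of positive length; so it is finite by (S4), and no one-sided slope at a fixed point is $1$ by (S1).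
\end{proof}

On an active piece a conjugator is determined by its slope at one end. We first see this in a small case.

\begin{example}\label{ex:stairs}
Let $a=\varphi^{-1}$, that is, $a(x)=x/2$, $x-\frac14$, $2x-1$ on $[0,\frac12]$, $[\frac12,\frac34]$, $[\frac34,1]$, and let $b(x)=x/2$, $4x-\frac{21}8$, $2x-1$ on $[0,\frac34]$, $[\frac34,\frac{13}{16}]$, $[\frac{13}{16},1]$. Both move all points of $(0,1)$ to the left, and they have the same slopes at $0$ and at $1$. Suppose $ha=bh$ with $h\in F$. Replacing $h$ by $b^nh$ multiplies $h'(0^+)$ by $2^{-n}$, so we may assume that $h$ is the identity near $0$. From $h=b^{-n}ha^n$ we get $h=\mathrm{id}$ on $[0,\frac12]$, where $a=b=x/2$. On $[\frac12,\frac34]$ we get $h=b^{-1}a$. Since $b^{-1}$ has slope $2$ on $[0,\frac38]$ and slope $\frac14$ on $[\frac38,\frac58]$, the map $h$ has a breakpoint at $\frac58$, with $h(\frac58)=\frac34$. Now $a$ is affine on $[\frac34,1]$ and $b^{-1}$ is affine on $[\frac58,1]$, so $h=b^{-1}ha$ carries this breakpoint to $a^{-1}(\frac58)=\frac{13}{16}$, and inductively to all $a^{-n}(\frac58)=1-3\cdot2^{-n-3}$. Thus $h$ has infinitely many breakpoints, and $a$, $b$ are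 not conjugate in $F$.
\end{example}

\begin{lemma}\label{lem:stairs}
Let $a,b\in F$. Let $\xi<\xi'$ be fixed points of $a$ with no fixed point between them and with $a'(\xi^+)\ne1\neq a'(\xi'^-)$, let $\eta<\eta'$ have the same properties for $b$, and let $j\in\mathbb Z$. There is at most one increasing homeomorphism $h\colon[\xi,\xi']\to[\eta,\eta']$ that is piecewise linear with finitely many pieces and satisfies $ha=bh$ and $h'(\xi^+)=2^j$. One can decide whether it exists and, if so, compute it.
\end{lemma}

\begin{proof}
The points $\xi,\xi',\eta,\eta'$ are rational by (S4). Differentiating $ha=bh$ at $\xi^+$ and at $\xi'^-$ shows that $a'(\xi^+)=b'(\eta^+)$ and $a'(\xi'^-)=b'(\eta'^-)$ are necessary; assume them and call the common values $s$ and $s'$. The equation $ha=bh$ is equivalent to $ha^{-1}=b^{-1}h$, so we may assume $s<1$. Then $a(x)<x$ on $(\xi,\xi')$ and $b(y)<y$ on $(\eta,\eta')$; hence $s'>1$, and for $x\in(\xi,\xi')$ we have $a^n(x)\to\xi$ and $a^{-n}(x)\to\xi'$ as $n\to\infty$, and likewise for $b$.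

\emph{The candidate.} Let $A(x)=\eta+2^j(x-\xi)$. Choose a rational $\sigma>0$ such that $I=[\xi,\xi+\sigma]\subset[\xi,\xi')$, $A(I)\subset[\eta,\eta')$, $a$ is affine on $I$ and $b$ is affine on $A(I)$. Then $a(I)\subset I$, and $Aa(x)=\eta+2^js(x-\xi)=bA(x)$ for $x\in I$. For $x\in[\xi,\xi')$ put
\[
h_0(x)=b^{-n}Aa^n(x)\qquad\text{for any }n\ge0\text{ with }a^n(x)\in I .
\]
This does not depend on $n$, since $b^{-n-1}Aa^{n+1}(x)=b^{-n-1}bAa^n(x)$ when $a^n(x)\in I$. On each $[\xi,z]$ with $z<\xi'$ one value of $n$ serves, so $h_0$ is increasing and piecewise linear there, and computable when $z$ is rational. It satisfies $h_0a=bh_0$, and it maps onto $[\eta,\eta')$ because $y=h_0(a^{-n}A^{-1}b^n(y))$ as soon as $b^n(y)\in A(I)$. A map $h$ as in the lemma equals $A$ near $\xi^+$, so $h(x)=b^{-n}ha^n(x)=h_0(x)$ for $n$ large. This proves uniqueness, and $h$ exists if and only if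
\begin{equation}\label{eq:affine}
h_0(x)=\eta'-c(\xi'-x)
\end{equation}
holds for some $c>0$ on some left neighborhood of $\xi'$.

\emph{The test.} Start from a rational point $z\in(\xi,\xi')$ and use $h_0(a^{-n}z)=b^{-n}h_0(z)\to\eta'$ to find a rational $z_0=a^{-n}(z)$ such that $a$ is affine on $[z_0,\xi']$ and $b$ is affine on $[h_0(z_0),\eta']$. Put $z_n=a^{-n}(z_0)$, which increases to $\xi'$. On these two intervals
\[
\xi'-a^{-1}(x)=(\xi'-x)/s',\qquad \eta'-b^{-1}(y)=(\eta'-y)/s'.
\]
If \eqref{eq:affine} holds on $[z_{n-1},z_n]$, then for $x=a^{-1}(u)$ with $u\in[z_{n-1},z_n]$ we get $\eta'-h_0(x)=(\eta'-h_0(u))/s'=c(\xi'-u)/s'=c(\xi'-x)$, so it holds on $[z_n,z_{n+1}]$. Conversely, if \eqref{eq:affine} holds on $[z_n,\xi')$, then for $x\in[z_0,\xi')$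
\[
s'^{-n}\bigl(\eta'-h_0(x)\bigr)=\eta'-b^{-n}h_0(x)=\eta'-h_0(a^{-n}x)=c\,s'^{-n}(\xi'-x),
\]
so it holds on $[z_0,\xi')$. Therefore $h$ exists if and only if \eqref{eq:affine} holds on $[z_0,z_1]$ for some $c$, which is a check on an explicit piecewise-linear map; in that case $h$ is $h_0$ on $[\xi,z_0]$ and is given by \eqref{eq:affine} on $[z_0,\xi']$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}, assuming Proposition~\ref{prop:pair}]
Membership is decidable by Lemma~\ref{lem:member}. Let $a,b\in H$. If $hah^{-1}=b$ with $h\in H$, then $h\,\mathrm{Fix}(a)=\mathrm{Fix}(b)$, and $h$ preserves boundary points and dyadic points, so $hD(a)=D(b)$. Assume then $|D(a)|=|D(b)|$. For corresponding pieces $[d,d']$ of $a$ and $[e,e']$ of $b$, call $h\in H$ a \emph{solution} if $h(d)=e$, $h(d')=e'$ and $ha=bh$ on $[d,d']$. A conjugator is a solution for all pieces. Conversely, solutions for the individual pieces glue to an element $h\in H$, and $ha=bh$ holds on each piece because $a$ maps the piece onto itself. So it suffices to decide, for one pair of corresponding pieces, whether a solution exists. A solution maps the fixed points of $a$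 in $[d,d']$ onto those of $b$ in $[e,e']$, so both pieces must be of the same kind.

For identity pieces, a solution exists if and only if $(d,d')\approx(e,e')$. The four points lie in $\overline O$ by Lemma~\ref{lem:pieces}, so Proposition~\ref{prop:pair} applies.

For active pieces, let $d=\xi_0<\dots<\xi_r=d'$ and $e=\eta_0<\dots<\eta_r=e'$ be the fixed points; their numbers must agree, and a solution maps $\xi_i$ to $\eta_i$. Let $k=\chi_d^+(a)\ne0$; it is necessary that $\chi^+_e(b)=k$. If $h$ is a solution, so is $b^nh$, because $b\in H$ fixes $e,e'$ and $b^nha=b\,b^nh$ on $[d,d']$; moreover $\log_2(b^nh)'(d^+)=nk+\log_2h'(d^+)$. So it suffices to decide, for each $j_0\in\{0,\dots,|k|-1\}$, whether there is a solution with $h'(d^+)=2^{j_0}$. Apply Lemma~\ref{lem:stairs} to $[\xi_0,\xi_1]$, $[\eta_0,\eta_1]$ and $j_0$. If it returns no map, there is no such solution. Otherwise it returns the only possible restriction of $h$ to $[\xi_0,\xi_1]$, and the slope $c$ of this map at $\xi_1^-$ must be a power of $2$. If $r>1$, then $\xi_1$ is not dyadic, so $h$ cannot break there and $h'(\xi_1^+)=c$; continue on $[\xi_1,\xi_2]$ with $j_1=\log_2c$,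 and so on. The process either fails or ends with a piecewise-linear homeomorphism $q\colon[d,d']\to[e,e']$ with $qa=bq$, the only candidate for $h|_{[d,d']}$. Check that its breakpoints are dyadic and its slopes are powers of $2$, and decide by Lemma~\ref{lem:member}, which applies since $d,d'\in\overline O$, whether $q$ is the restriction of an element of $H$. Any such element is a solution.
\end{proof}

\section{The groups $G_t$ and their orbits}\label{sec:Gt}

It remains to prove Proposition~\ref{prop:pair} and Theorem~\ref{thm:tuples}. We begin by seeing why the labels alone do not settle the matter.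

\begin{remark}\label{rem:words}
For $p<q$ and $p'<q'$ in $\overline O$, we have $(p,q)\approx(p',q')$ if and only if $[p,q]$ and $[p',q']$ have partitions into visible nodes with the same sequence of labels. Indeed, given such partitions, glue elements matching the nodes as in the proof of Lemma~\ref{lem:member}; given $h$, take a visible pair for $h$ in which $p$ and $q$ are leaf endpoints of the first tree. Refining a partition replaces a nonterminal label by the labels of its two children, and nothing so far bounds the number of refinements needed. Nor is a finite table available as in (D2). In Example~\ref{ex:phi} the set $O$ is a single orbit, but the only partition of $[\frac12,1-2^{-n}]$ into visible nodes has label sequence $M^{n-1}$, so the pairs $(\frac12,1-2^{-n})$, $n\ge2$, are pairwise inequivalent.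
\end{remark}

With (D2) we can first move $p$ to $p'$. What remains is a question about elements fixing one point $t$, and after cutting, about elements trivial to the left of $t$. For dyadic $t$ let
\[
G_t=\{g\in H: g=\mathrm{id}\text{ on }[0,t]\},\qquad \Phi_t=\{v\in[t,1]: g(v)=v\text{ for all }g\in G_t\}.
\]
The set $\Phi_t$ is closed and contains $t$ and $1$. The components of $[t,1]\setminus\Phi_t$ are open intervals, the \emph{orbitals} of $G_t$; their ends lie in $\Phi_t$, so $G_t$ preserves each orbital.

\begin{lemma}\label{lem:basic}
Let $t\le t'$ be dyadic.
\begin{itemize}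
\item[(a)] $G_{t'}\subseteq G_t$ and $\Phi_t\cap[t',1]\subseteq\Phi_{t'}$.
\item[(b)] For $h\in H$ we have $hG_th^{-1}=G_{h(t)}$ and $h\Phi_t=\Phi_{h(t)}$.
\item[(c)] For $q,q'\ge t$ we have $(t,q)\approx(t,q')$ if and only if $q'\in G_tq$.
\item[(d)] Let $B$ be an orbital of $G_t$. Every $G_t$-orbit in $B$ accumulates at both ends of $B$, and so does $O\cap B$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) follow from the definitions, and (c) by cutting at $t$. (d) Elements of $G_t$ are increasing homeomorphisms that permute an orbit, so they fix its supremum and infimum; as $B$ misses $\Phi_t$, these are the ends of $B$. Some $g\in G_t$ moves a point of $B$ and fixes both ends, so it has a breakpoint in $B$, which lies in $O$ by Lemma~\ref{lem:pairs}. The orbit of this point is contained in $O\cap B$.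
\end{proof}

Suppose $f\in H$ moves $q$ to $q'$, and we want an element of $G_t$ to do the same. The next lemma says that the only obstructions sit at the right end of the orbital containing $q$.

\begin{lemma}[Orbit criterion]\label{lem:criterion}
Let $t<q<q'$ be dyadic, let $f\in H$ satisfy $f(q)=q'$, and let $y=\min(\Phi_t\cap[q,1])$. Then $q'\in G_tq$ if and only if $q<y$, $q'<y$, $f(y)=y$ and $\chi_y^-(f)\in\chi_y^-(G_t)$.
\end{lemma}

\begin{proof}
Let $g\in G_t$ with $g(q)=q'$. Then $q\notin\Phi_t$, so $q<y$ and $q'=g(q)<g(y)=y$. The element $g^{-1}f$ fixes $q$; cutting it at $q$ gives $g'\in G_q\subseteq G_t$ with $f=gg'$ on $[q,1]$. Hence $f(y)=y$ and $\chi_y^-(f)=\chi^-_y(gg')\in\chi_y^-(G_t)$.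

Conversely, assume the four conditions. Then $q$ and $q'$ lie in an orbital $B$ of $G_t$ with right end $y$. Choose $g_1\in G_t$ with $\chi_y^-(g_1)=\chi_y^-(f)$, and put $q''=g_1^{-1}(q')\in B$. It suffices to show $q''\in G_tq$. The element $g_1^{-1}f$ maps $q$ to $q''$ and is the identity on a left neighborhood of $y$, so it fixes a dyadic $\delta$ with $q,q''<\delta<y$. Let $k\in H$ equal $g_1^{-1}f$ on $[0,\delta]$ and the identity on $[\delta,1]$. The defect of $k$ is that it may move $t$; we repair this with a commutator. If $k^{-1}(t)\le t$, put $\kappa=k$, $a=q$, $b=q''$. Otherwise $k(t)<t$, and we put $\kappa=k^{-1}$, $a=q''$, $b=q$. In both cases $\kappa(a)=b$, $\kappa^{-1}(t)\le t$, and $\kappa$ is the identity on $[\delta,1]$. By Lemma~\ref{lem:basic}(d) there is $g\in G_t$ with $g(a)>\delta$. Then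
\[
(t,a)\ \xrightarrow{\ g\ }\ (t,g(a))\ \xrightarrow{\ \kappa^{-1}\ }\ (\kappa^{-1}(t),g(a))\ \xrightarrow{\ g^{-1}\ }\ (\kappa^{-1}(t),a)\ \xrightarrow{\ \kappa\ }\ (t,b),
\]
because $\kappa^{-1}$ fixes $g(a)>\delta$ and $g^{-1}$ fixes $\kappa^{-1}(t)\le t$. So $(t,a)\approx(t,b)$, and Lemma~\ref{lem:basic}(c) gives $b\in G_ta$.
\end{proof}

To use the criterion we must compute $y$ and the subgroup $\chi_y^-(G_t)$ of $\mathbb Z$. There are infinitely many $t$, so we need to know how $\Phi_t$ changes when $t$ moves. Moving $t$ to the right shrinks $G_t$ and can create new fixed points. The next lemma shows that beyond a point $y$ of the old fixed set this happens in one situation only.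

\begin{lemma}[Transfer]\label{lem:transfer}
Let $b\le b'$ be dyadic and let $y\in\Phi_b$, $y\ge b'$. Assume that \textup{(1)} $y$ is dyadic, or \textup{(2)} $y$ is non-dyadic and $\chi_y(G_b)=0$, or \textup{(3)} $y$ is non-dyadic and $\chi_y(G_{b'})\ne0$. Then $\Phi_b\cap[y,1]=\Phi_{b'}\cap[y,1]$.
\end{lemma}

\begin{proof}
The inclusion $\subseteq$ is Lemma~\ref{lem:basic}(a). Let $w\in\Phi_{b'}$, $w\ge y$, and $\gamma\in G_b$; we show $\gamma(w)=w$. In case (1), cutting $\gamma$ at $y$ gives an element of $G_y\subseteq G_{b'}$ that agrees with $\gamma$ at $w$. In the other cases $b'<y$. In case (2), Lemma~\ref{lem:cut} with $d_0=b'$ gives an element of $G_{b'}$ that agrees with $\gamma$ on $[y,1]$. In case (3), let $\delta\in G_{b'}$ have $\chi_y(\delta)=l\neq0$, and let $\chi_y(\gamma)=k$. Then $\chi_y(\gamma^l\delta^{-k})=0$, so by Lemma~\ref{lem:cut} the element $\gamma^l\delta^{-k}$ agrees on $[y,1]$ with an element of $G_{b'}$ and fixes $w$. Since $\delta(w)=w$, we get $\gamma^l(w)=w$, and $\gamma(w)=w$ by (S3).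
\end{proof}

The remaining situation, $y$ non-dyadic with $\chi_y(G_b)\ne0=\chi_y(G_{b'})$, does occur, and there the conclusion can fail.

\begin{example}\label{ex:psi}
Let $\psi$ be the identity on $[0,\frac12]$ and map the nodes $1000$, $1001$, $101$, $110$, $111$ affinely onto $100$, $10100$, $10101$, $1011$, $11$. In coordinates, the points $\frac12,\frac9{16},\frac58,\frac34,\frac78,1$ go to $\frac12,\frac58,\frac{21}{32},\frac{11}{16},\frac34,1$, with slopes $2,\frac12,\frac14,\frac12,2$ in between. On $[\frac58,\frac34]$ we have $\psi(x)=\frac x4+\frac12$, which fixes $\frac23$, and the other four pieces fix only $\frac12$ and $1$; so $\mathrm{Fix}(\psi)=[0,\frac12]\cup\{\frac23,1\}$. By (S3), different powers of $\psi$ disagree at every dyadic point of $(\frac12,1)$, so $H=K=\langle\psi\rangle$ is closed, and $G_t$ is trivial for dyadic $t\in(\frac12,1)$. Thus $\Phi_{1/2}=\{\frac12,\frac23,1\}$ while $\Phi_{5/8}=[\frac58,1]$. At $y=\frac23$ we have $\chi_y(G_{1/2})=2\mathbb Z$ and $\chi_y(G_{5/8})=0$. The orbital $(\frac12,\frac23)$ of $G_{1/2}$ shows also that the end of an orbital need not be dyadic.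
\end{example}

\section{Right ends of orbitals are rational}\label{sec:rational}

An algorithm can store and compare the point $y$ of Lemma~\ref{lem:criterion} if $y$ is rational.

\begin{proposition}\label{prop:rational}
Let $t\in O$ and let $B=(\alpha,\omega)$ be an orbital of $G_t$. Then $\omega$ is dyadic or some $h\in H$ fixes $\omega$ with $\chi_\omega(h)\ne0$. In particular, $\omega$ is rational.
\end{proposition}

Finite generation is essential here. Let $H$ be the stabilizer in $F$ of an irrational point $\xi$, a closed subgroup, and let $t<\xi$ be dyadic. Each point of $(t,\xi)$ is interior to the union of two adjacent nodes $u,w\subset(t,\xi)$ of equal length, and it is moved by the map that is the identity outside $u\cup w$ and sends the two children of $u$ and the node $w$ affinely onto $u$ and the two children of $w$. So $(t,\xi)$ is an orbital of $G_t$.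

The last assertion of the proposition follows from the first by (S2). Let $\omega$ be non-dyadic. By Lemmas~\ref{lem:basic}(d) and~\ref{lem:O}(c), the nodes $v_0\supset v_1\supset\cdots$ containing $\omega$ are all visible. Since $\Lambda$ is finite, some $h\in H$ maps some $v_m$ affinely onto a smaller $v_l$. This $h$ has slope less than $1$ on $v_m$ and a fixed point in $v_l$, but that point need not be $\omega$. To force $h(\omega)=\omega$ we want to attach to each node $v$, in an $H$-equivariant way, a \emph{finite} set $W(v)$ such that $\omega\in W(v_m)$ for infinitely many $m$. The natural candidate is the first point of $\Phi_b$ after the midpoint of $v$, where $b$ is the left endpoint of $v$. The exceptional situation of Lemma~\ref{lem:transfer} forces us to add more candidates.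

For a node $v$ with left endpoint $b$ and midpoint $c$, let $Y(v)$ be the set of non-dyadic $y\in\Phi_b\cap(c,1)$ with $\chi_y(G_b)\neq0=\chi_y(G_c)$, and let $W(v)$ consist of the points $\min(\Phi_b\cap(z,1])$ for those $z\in\{c\}\cup Y(v)$ for which the minimum exists. In Example~\ref{ex:psi}, the node $v=[\frac12,\frac34]$ has $Y(v)=\{\frac23\}$ and $W(v)=\{\frac23,1\}$.

\begin{lemma}\label{lem:W}
The set $W(v)$ is finite, and if $h\in H$ maps $v$ affinely onto a node $v'$, then $hW(v)=W(v')$.
\end{lemma}

\begin{proof}
The map $h$ sends left endpoint to left endpoint and midpoint to midpoint, so Lemma~\ref{lem:basic}(b) and the conjugation invariance of $\chi$ give $hY(v)=Y(v')$ and $hW(v)=W(v')$. It remains to show that $Y(v)$ is finite. We use: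
\begin{itemize}
\item[$(\dagger)$] if $y\in Y(v)$ and $\gamma\in G_b$ fixes a dyadic point of $[c,y)$, then $\chi_y(\gamma)=0$.
\end{itemize}
Indeed, cutting $\gamma$ at that point gives an element of $G_c$ that agrees with $\gamma$ near $y$. By (S1) it follows that for $y_1<y_2$ in $Y(v)$ and $\gamma\in G_b$,
\begin{equation}\label{eq:dagger}
\chi_{y_1}(\gamma)=0\ \Longrightarrow\ \chi_{y_2}(\gamma)=0 .
\end{equation}
Suppose $Y(v)\neq\emptyset$, fix $y_0\in Y(v)$ and $g\in G_b$ with $k_0=\chi_{y_0}(g)\ne0$, and let $y\in Y(v)$. If $y<y_0$, then $\chi_y(g)\neq0$ by \eqref{eq:dagger}. If $y>y_0$, take $\gamma\in G_b$ with $\chi_y(\gamma)\ne0$; then $k_1=\chi_{y_0}(\gamma)\ne0$ by \eqref{eq:dagger}. As $\chi_{y_0}(g^{k_1}\gamma^{-k_0})=0$, applying \eqref{eq:dagger} again gives $k_1\chi_y(g)=k_0\chi_y(\gamma)\neq0$. So at every point of $Y(v)$ the single map $g$ has a fixed point of slope different from $1$, and each linear piece of $g$ contains at most one such point.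
\end{proof}

For $b\in O\cap B$ we have $b>t$, so $\omega\in\Phi_b$ by Lemma~\ref{lem:basic}(a). The sets $W(v)$ can capture $\omega$ only if it is not approached from the left by the sets $\Phi_b$, and we treat this case first.

\begin{lemma}\label{lem:caseI}
Let $\omega$ be non-dyadic, and assume that for every $b\in O\cap B$ the set $\Phi_b$ does not accumulate at $\omega$ from the left. Then some $h\in H$ fixes $\omega$ with $\chi_\omega(h)\ne0$.
\end{lemma}

\begin{proof}
Let $v_k$ be the node of length $2^{-k}$ containing $\omega$, with left endpoint $b_k$ and midpoint $c_k$. Then $b_k<\omega$, $b_k\to\omega$, and $b_{k+1}\in\{b_k,c_k\}$. For $k\ge k_0$ we have $b_k>\alpha$, so $b_k\in O\cap B$, and by hypothesis $y_k=\max(\Phi_{b_k}\cap[b_k,\omega))$ exists. Thus $\omega=\min(\Phi_{b_k}\cap(z,1])$ for every $z\in[y_k,\omega)$. Note: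
\begin{itemize}
\item[$(\ast)$] if $k_0\le k\le i$, $b_i\le y_k$, and Lemma~\ref{lem:transfer} applies to $b_k\le b_i$ and $y_k$, then $y_i=y_k$,
\end{itemize}
because then $\Phi_{b_i}\cap[y_k,\omega)=\Phi_{b_k}\cap[y_k,\omega)=\{y_k\}$.

\emph{Claim: for every $k\ge k_0$ there is $m\ge k$ with $\omega\in W(v_m)$.} Let $M\ge k$ be the largest index with $b_M\le y_k$; it exists since $b_k\le y_k<\omega$ and $b_m\to\omega$. Then $b_{M+1}>y_k\ge b_M$, so $b_{M+1}=c_M$ and $y_k<c_M<\omega$. If $y_M\le c_M$, then $\omega=\min(\Phi_{b_M}\cap(c_M,1])\in W(v_M)$.

Suppose $y_M>c_M$. Then $y_M\neq y_k$, so by $(\ast)$ all three hypotheses of Lemma~\ref{lem:transfer} fail for $b_k\le b_M$ and $y_k$: the point $y_k$ is non-dyadic, $\chi_{y_k}(G_{b_k})\ne0$ and $\chi_{y_k}(G_{b_M})=0$. In particular $M>k$ and $b_M<y_k$. We locate the step at which the slope at $y_k$ is lost. Let $j\in(k,M]$ be minimal with $\chi_{y_k}(G_{b_j})=0$. Then $\chi_{y_k}(G_{b_{j-1}})\neq0$, so $b_j\ne b_{j-1}$ and $b_j=c_{j-1}$; and $(\ast)$, through hypothesis (3), gives $y_{j-1}=y_k$. Since $c_{j-1}=b_j\le b_M<y_k$, we get $y_{j-1}\in Y(v_{j-1})$ and $\omega=\min(\Phi_{b_{j-1}}\cap(y_{j-1},1])\in W(v_{j-1})$,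 with $j-1\ge k$. This proves the claim.

So $\omega\in W(v_m)$ for infinitely many $m$, and infinitely many of these $v_m$ have the same label as one node $r$. For each of them fix $\rho_m\in H$ mapping $r$ affinely onto $v_m$. By Lemma~\ref{lem:W}, $\rho_m^{-1}(\omega)$ lies in the finite set $W(r)$, so $\rho_m^{-1}(\omega)=\rho_l^{-1}(\omega)$ for some $m<l$. Then $h=\rho_l\rho_m^{-1}$ fixes $\omega$ and maps $v_m$, which has $\omega$ in its interior, affinely onto $v_l$ with slope $2^{m-l}$. Hence $\chi_\omega(h)\neq0$.
\end{proof}

In the opposite case the nodes around $\omega$ do not see $\omega$, and we use the left end $\alpha$ instead: either $G_t$ contracts toward $\alpha$, which turns out to be impossible, or the nodes around $\alpha$ determine both ends of $B$.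

\begin{lemma}\label{lem:caseII}
Let $\omega$ be non-dyadic, let $\chi_\omega(G_t)=0$, and assume that $\Phi_b$ accumulates at $\omega$ from the left for some $b\in O\cap B$. Then some $h\in H$ fixes $\omega$ with $\chi_\omega(h)\neq0$.
\end{lemma}

\begin{proof}
\emph{Step 1: $\Phi_{b'}$ accumulates at $\omega$ from the left for every $b'\in O\cap B$.} Choose $g\in G_t$ with $g(b)<b'$ by Lemma~\ref{lem:basic}(d). Then $\Phi_{g(b)}=g\Phi_b$ accumulates at $g(\omega)=\omega$ from the left, and $\Phi_{g(b)}\cap[b',1]\subseteq\Phi_{b'}$.

\emph{Step 2: $\chi_\alpha^+(G_t)=0$.} Suppose $\chi_\alpha^+(G_t)=k\mathbb Z$ with $k>0$. Choose $g\in G_t$ with $\chi_\alpha^+(g)=-k$ and $c\in O\cap B$ with $g$ affine on $[\alpha,c]$. The points $c_i=g^i(c)\in O\cap B$ decrease to $\alpha$. Call $d$ \emph{far} if $d\in G_tc$, $d>c$ and $g(d)=d$. Since $\chi_\omega(g)=0$, the map $g$ is the identity near $\omega$, so by Lemma~\ref{lem:basic}(d) there are far points arbitrarily close to $\omega$. Let $d=\gamma(c)$ be far, $\gamma\in G_t$. Then: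
\begin{itemize}
\item[(i)] $(c_i,d)\approx(c_l,d)$ for all $i,l\ge0$, by $g^{l-i}$;
\item[(ii)] $(c_i,c)\approx(c_i,d)$ for all large $i$. Indeed, $\chi^+_\alpha(g^{j}\gamma)=0$ for some $j\in\mathbb Z$, so $g^j\gamma$ fixes $c_i$ for large $i$, and $g^j\gamma(c)=g^j(d)=d$.
\end{itemize}
How large $i$ must be in (ii) depends on $d$; we remove this dependence. Fix one far point $d_0$ and $i_0\ge1$ such that (ii) holds for $d_0$ and all $i\ge i_0$, and put $b_0=c_{i_0}<c$. For $i\ge i_0$,
\[
(c_i,c)\approx(c_i,d_0)\approx(b_0,d_0)\approx(b_0,c).
\]
Hence for any far $d$ and large $i$ we have $(b_0,c)\approx(c_i,c)\approx(c_i,d)\approx(b_0,d)$, and by Lemma~\ref{lem:basic}(c) some $\eta\in G_{b_0}$ maps $c$ to $d$. This $\eta$ has no fixed point in $[c,d]$, since $\eta(v)\ge d>v$ for $v\in[c,d)$ and $\eta(d)>\eta(c)=d$. As $d$ can be arbitrarily close to $\omega$, we get $\Phi_{b_0}\cap[c,\omega)=\emptyset$, contrary to Step 1.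

\emph{Step 3: $\alpha$ is not dyadic.} Suppose it is; note $0<t\le\alpha<1$. By Lemmas~\ref{lem:basic}(d) and~\ref{lem:O}(c), two visible nodes with left endpoint $\alpha$ and different lengths have the same label. An element of $H$ mapping one affinely onto the other fixes $\alpha$; cutting it at $\alpha$ gives an element of $G_\alpha\subseteq G_t$ with $\chi_\alpha^+\ne0$, contrary to Step 2.

\emph{Step 4: the element $h$.} Now $\alpha>t$ and $\chi_\alpha(G_t)=0$. Let $w_m=[b_m,a_m]$ be the node of length $2^{-m}$ containing $\alpha$; it is visible by Lemma~\ref{lem:O}(c). For large $m$ we have $t<b_m<\alpha$ and $a_m\in B$, and Lemma~\ref{lem:transfer}(2) gives $\Phi_{b_m}\cap[\alpha,1]=\Phi_t\cap[\alpha,1]$. Therefore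
\[
\alpha=\max(\Phi_{b_m}\cap[b_m,a_m]),\qquad\omega=\min(\Phi_{b_m}\cap[a_m,1]).
\]
Take large $m<l$ with $\lambda(w_m)=\lambda(w_l)$ and $h\in H$ mapping $w_m$ affinely onto $w_l$. Then $h\Phi_{b_m}=\Phi_{b_l}$, $h(b_m)=b_l$ and $h(a_m)=a_l$, so $h(\alpha)=\alpha$ and $h(\omega)=\omega$.

\emph{Step 5: $\chi_\omega(h)\neq0$.} Suppose $\chi_\omega(h)=0$. Take a dyadic $d\in B$ with $h=\mathrm{id}$ on $[d,\omega]$, and let $h_1\in H$ equal $h$ on $[0,d]$ and the identity on $[d,1]$. Take $e\in O$ with $\alpha<e<\min(a_m,d)$. On $[\alpha,e]$ the map $h_1$ is affine of slope less than $1$ and fixes $\alpha$, so $e_i=h_1^i(e)$ decreases to $\alpha$. By Step 1 there is $v\in\Phi_e\cap(d,\omega)$, and $v=h_1^i(v)\in h_1^i\Phi_e=\Phi_{e_i}$ for all $i$. Since $v\in B$, some $\gamma\in G_t$ moves $v$. As $\gamma$ is the identity near $\alpha$, it fixes $e_i$ for large $i$, and cutting it at $e_i$ gives an element of $G_{e_i}$ that moves $v$. This is a contradiction.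
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rational}]
Let $\omega$ be non-dyadic. If $\chi_\omega(G_t)\neq0$, take $h$ in $G_t$. Otherwise Lemma~\ref{lem:caseI} or Lemma~\ref{lem:caseII} applies.
\end{proof}

\section{Computing the end of an orbital}\label{sec:compute}

Given $t<q$ in $O$, we partition $[t,q]$ into visible nodes and follow $\min(\Phi_r\cap[q,1])$ as $r$ runs through the endpoints from $q$ down to $t$. The change across one node $[r,r']$ is governed by a finite amount of data that depends, up to the action of $H$, only on the label of the node.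

Let $u=[r,r']$ be a visible node with $0<r<r'<1$, so that $r,r'\in O$. The \emph{data of $u$} consist of the answer to the question whether $r'\in\Phi_r$ and, if $r'\notin\Phi_r$, of a triple $(\omega,g,m)$:
\begin{itemize}
\item $\omega=\min(\Phi_r\cap[r',1])$, the right end of the orbital of $G_r$ containing $r'$, which is rational by Proposition~\ref{prop:rational};
\item $g\in G_r$, where $g=1$ if $\omega$ is dyadic or $\chi_\omega(G_r)=0$, and otherwise $\chi_\omega(g)$ generates $\chi_\omega(G_r)$;
\item $m\ge0$ with $\chi_\omega^-(G_r)=m\mathbb Z$.
\end{itemize}
Since $H$ fixes $0$ and $1$, the label of a node determines whether its endpoints lie in $(0,1)$. We record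
\begin{itemize}
\item[(D3)] for each label of visible nodes with endpoints in $(0,1)$, one node $u_0$ with this label and the data of $u_0$.
\end{itemize}
For another visible node $u$ with the same label, find by search $\rho\in H$ mapping $u_0$ affinely onto $u$. By Lemma~\ref{lem:basic}(b) and the conjugation invariance of $\chi$, the answer to the question is the same for $u$, and $(\rho(\omega),\rho g\rho^{-1},m)$ is a valid triple for $u$. So data of every such node are computable.

\begin{lemma}\label{lem:onestep}
Let $[r,r']$ be a visible node with $0<r<r'<1$.
\begin{itemize}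
\item[(1)] If $r'\in\Phi_r$, then $\Phi_r\cap[r',1]=\Phi_{r'}$, and $\chi_v^-(G_r)=\chi_v^-(G_{r'})$ for all $v\in\Phi_r$ with $v>r'$.
\item[(2)] If $r'\notin\Phi_r$ and $(\omega,g,m)$ is its triple, then $\Phi_r\cap[r',1]=\Phi_{r'}\cap[\omega,1]\cap\mathrm{Fix}(g)$, and $\chi_v^-(G_r)=\chi_v^-(G_{r'})+\mathbb Z\chi_v^-(g)$ for all $v\in\Phi_r$ with $v>\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) We have $G_{r'}\subseteq G_r$, and cutting at $r'$ shows that every element of $G_r$ agrees on $[r',1]$ with an element of $G_{r'}$.

(2) The inclusion $\subseteq$ for the fixed sets and $\supseteq$ for the slope groups follow from $G_{r'}\subseteq G_r$, $g\in G_r$ and the definition of $\omega$. Let $\gamma\in G_r$; it fixes $\omega>r'$. Put $k=0$ if $\omega$ is dyadic, and otherwise choose $k$ with $\chi_\omega(\gamma)=k\chi_\omega(g)$. By Lemma~\ref{lem:cut} with $d_0=r'$, the element $\gamma g^{-k}$ agrees on $[\omega,1]$ with some $\gamma'\in G_{r'}$. As $g$ preserves $[\omega,1]$, we have $\gamma=\gamma'g^k$ on $[\omega,1]$. Hence $\gamma$ fixes $\Phi_{r'}\cap[\omega,1]\cap\mathrm{Fix}(g)$ pointwise, and $\chi_v^-(\gamma)=\chi_v^-(\gamma')+k\chi_v^-(g)$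 for $v\in\Phi_r$, $v>\omega$.
\end{proof}

Part (2) describes the new fixed set as an intersection, while the algorithm knows only the first point of $\Phi_{r'}$ beyond $q$. When $g$ moves that point, the dynamics of $g$ supplies the missing information.

\begin{lemma}\label{lem:compute}
Given $t<q$ in $O$, one can compute $y=\min(\Phi_t\cap[q,1])$, which is rational, and, if $y>q$, the integer $n\ge0$ with $\chi_y^-(G_t)=n\mathbb Z$.
\end{lemma}

\begin{proof}
Partition $[t,q]$ into visible nodes $[r_{i-1},r_i]$ with $t=r_0<\dots<r_N=q$. Let $y_i=\min(\Phi_{r_i}\cap[q,1])$ and, if $y_i>q$, let $n_i\geq0$ generate $\chi^-_{y_i}(G_{r_i})$. Then $y_N=q$, and we want $y_0$ and $n_0$. Suppose that $y_i$ is rational and that $y_i$ and, if defined, $n_i$ are known. Write $r=r_{i-1}$, $r'=r_i\le q$, and compute data of $[r,r']$. There are four cases, distinguished by comparing rational numbers.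

(a) \emph{$r'\in\Phi_r$.} By Lemma~\ref{lem:onestep}(1), $y_{i-1}=y_i$, and $n_{i-1}=n_i$ if $y_i>q$.

(b) \emph{$r'\notin\Phi_r$ and $q<\omega$.} As $\Phi_r\cap[r',\omega)=\emptyset$, we have $y_{i-1}=\omega$ and $n_{i-1}=m$.

In the last two cases $r'\notin\Phi_r$ and $q\ge\omega$, so Lemma~\ref{lem:onestep}(2) gives
\begin{equation}\label{eq:step}
y_{i-1}=\min\bigl(\Phi_{r'}\cap[q,1]\cap\mathrm{Fix}(g)\bigr).
\end{equation}

(c) \emph{$g(y_i)=y_i$.} Then $y_{i-1}=y_i$ by \eqref{eq:step}, and if $y_i>q$, then $y_i>\omega$ and $n_{i-1}=\gcd(n_i,\chi^-_{y_i}(g))$, where $\gcd(0,0)=0$.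

(d) \emph{$g(y_i)\neq y_i$.} Then $g\ne1$, so $\omega$ is non-dyadic and $r'<\omega<q\le y_i$. Let $e=\min(\mathrm{Fix}(g)\cap[y_i,1])>y_i$, which is rational and computable by (S4). We show that $y_{i-1}=e$ and $n_{i-1}=|\chi_e^-(g)|$.

First, $\chi_\omega(G_{r'})=0$. Otherwise Lemma~\ref{lem:transfer}(3), applied to $r\le r'$ and $\omega$, would give $y_i\in\Phi_r\subseteq\mathrm{Fix}(g)$.

Second, $\Psi=\Phi_{r'}\cap[\omega,1]$ is invariant under $g$ and $g^{-1}$. Let $v\in\Psi$, $\delta\in G_{r'}$ and $\epsilon=\pm1$. Then $\chi_\omega(g^{\epsilon}\delta g^{-\epsilon})=\chi_\omega(\delta)=0$, so by Lemma~\ref{lem:cut} with $d_0=r'$ the element $g^\epsilon\delta g^{-\epsilon}$ agrees on $[\omega,1]$ with an element of $G_{r'}$ and fixes $v$. Thus $\delta$ fixes $g^{-\epsilon}(v)\ge\omega$, and $g^{-\epsilon}(v)\in\Psi$.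

Now $g$ has no fixed point in $[y_i,e)$, so for one sign $\epsilon$ the points $g^{\epsilon k}(y_i)$ increase to $e$ as $k\to\infty$. They lie in the closed set $\Psi$, so $e\in\Phi_{r'}$. Every point of the set in \eqref{eq:step} is at least $y_i$ and fixed by $g$, hence at least $e$; so $y_{i-1}=e$. Each element of $G_{r'}$ is affine on a left neighborhood of $e$ and fixes infinitely many points there, so $\chi_e^-(G_{r'})=0$, and Lemma~\ref{lem:onestep}(2) gives $n_{i-1}=|\chi_e^-(g)|$.
\end{proof}

\begin{example}
Take $H=\langle\psi\rangle$ from Example~\ref{ex:psi} with the trees given there, $t=\frac12$, $q=\frac34$, and the partition into the visible nodes $[\frac12,\frac58]$ and $[\frac58,\frac34]$. We start with $y_2=\frac34$. Since $G_{5/8}$ is trivial, case (a) gives $y_1=\frac34$. The node $[\frac12,\frac58]$ has the triple $(\frac23,\psi,2)$, and $\psi(\frac34)=\frac{11}{16}\neq\frac34$, so case (d) gives $y_0=1$ and $n_0=|\chi_1^-(\psi)|=1$, in agreement with $\Phi_{1/2}=\{\frac12,\frac23,1\}$ and $G_{1/2}=\langle\psi\rangle$.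
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:pair}]
Elements of $H$ fix $0$ and $1$, so we need $p=0\Leftrightarrow p'=0$ and $q=1\Leftrightarrow q'=1$. If $p=0$ or $q=1$, what remains is either no condition or the question whether two points of $O$ lie in one orbit, which (D2) decides. Let all four points lie in $O$. Check the necessary conditions $p'\in Hp$ and $q'\in Hq$, find $k\in H$ with $k(p)=p'$ by search, and put $t=p'$ and $q_1=k(q)\in O$, so that $q_1>t$. Then $(p,q)\approx(t,q_1)$, so by Lemma~\ref{lem:basic}(c) we have to decide whether $q'$ and $q_1$ lie in one $G_t$-orbit. If $q_1=q'$, they do. Otherwise let $z<z'$ be these two points in increasing order. Find by search $f\in H$ with $f(z)=z'$, which exists because $q'\in Hq_1$; compute $y$ and $n$ for $t<z$ by Lemma~\ref{lem:compute}; and check the conditions of Lemma~\ref{lem:criterion}: $z<y$, $z'<y$, $f(y)=y$ and $\chi_y^-(f)\in n\mathbb Z$.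
\end{proof}

This completes the proof of Theorem~\ref{thm:conj}. For tuples of arbitrary dyadic points, we replace each point outside $\overline O$ by the left endpoint of the terminal node around it, on which all elements of $H$ are affine.

\begin{proof}[Proof of Theorem~\ref{thm:tuples}]
Put $p_0=q_0=0$ and $p_{n+1}=q_{n+1}=1$. For $p\in\overline O$ let $p^*=p$, and for dyadic $p\notin\overline O$ let $p^*\in\overline O$ be the left endpoint of $\tau(p)$. If $p<p'$, then $p^*\le p'^*$: either $p\le p'^*$, or $p$ is interior to $\tau(p')$ and $p^*=p'^*$.

Suppose $h\in H$ and $h(p_i)=q_i$ for all $i$. By Lemma~\ref{lem:pairs}, for each $i$: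
\begin{itemize}
\item[(N)] $p_i\in\overline O$ if and only if $q_i\in\overline O$; and if $p_i\notin\overline O$, then the increasing affine map from $\tau(p_i)$ onto $\tau(q_i)$ sends $p_i$ to $q_i$,
\end{itemize}
because $h$ maps $\tau(p_i)$ affinely onto the terminal visible node with $q_i$ in its interior. Moreover $h(p_i^*)=q_i^*$ for all $i$. Conversely, assume (N) for all $i$, which is decidable, and let $h\in H$ satisfy $h(p_i^*)=q_i^*$ for all $i$. If $p_i\in\overline O$, this says $h(p_i)=q_i$. If $p_i\notin\overline O$, then $h$ maps $\tau(p_i)$ affinely onto a terminal visible node with left endpoint $q_i^*$; this node overlaps $\tau(q_i)$, so it equals $\tau(q_i)$, and $h(p_i)=q_i$ by (N).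

It remains to decide whether some $h\in H$ maps the nondecreasing sequence $(p_i^*)$ to $(q_i^*)$. Equalities between neighboring terms must occur at the same places. Deleting repetitions, we get sequences $0=s_0<\dots<s_l=1$ and $0=s'_0<\dots<s'_l=1$ in $\overline O$. By Lemma~\ref{lem:glue}, the required $h$ exists if and only if $(s_{i-1},s_i)\approx(s'_{i-1},s'_i)$ for $1\le i\le l$, and this is decidable by Proposition~\ref{prop:pair}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GS}
Gili Golan and Mark Sapir,
\emph{On closed subgroups of the R. Thompson group $F$},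
arXiv:2105.00531 (2021).

\end{thebibliography}
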